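# Trace series and the pertinency of finite group actions on noncommutative algebras

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$, and modules are left modules.

## 1. Three actions on two variables

Let a finite group $G$ act by graded automorphisms on a graded algebra $R$. The skew group algebra $R\ast G$ is $R\otimes \Bbbk G$ as a vector space, with product $(rg)(sh)=r\,g(s)\,gh$; thus inside it $g\,r=g(r)\,g$. Put
$$e=\frac1{|G|}\sum_{g\in G} g ,\qquad \Lambda=(R\ast G)/(e),$$
where $(e)$ is the two-sided ideal generated by $e$. We compute $\Lambda$ three times.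

**Action 1.** Let $R=\Bbbk[x,y]$ and let $G=\{1,\sigma\}$ where $\sigma$ swaps $x$ and $y$. Killing $e=\frac12(1+\sigma)$ means setting $\sigma=-1$. The relation $\sigma r=\sigma(r)\sigma$ then becomes $r=\sigma(r)$, and no other relation appears. So $\Lambda=R/(r-\sigma(r):r\in R)=\Bbbk[x,y]/(x-y)=\Bbbk[x]$, which is infinite-dimensional.

**Action 2.** Let $R=\Bbbk_{-1}[x,y]$, meaning $xy=-yx$, with the same swap. It respects the relation $xy+yx=0$. As before $\Lambda=R/(r-\sigma(r))$. In the quotient $x=y$, so $xy+yx=0$ becomes $2x^2=0$. Hence $\Lambda=\Bbbk[x]/(x^2)$ has dimension $2$.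

On the degree-one part $\Bbbk x\oplus\Bbbk y$ the two actions are the same matrix, with eigenvalues $1$ and $-1$. That matrix therefore does not determine the size of $\Lambda$.

**Action 3.** Let $R=\Bbbk_{-1}[x,y]$ again, and let $G=\langle g\rangle\cong\mathbb Z/4$ with $g(x)=y$, $g(y)=-x$. Since $g(xy+yx)=-(yx+xy)$, this is a well-defined action. On degree one, $g$ has eigenvalues $\pm i$ (where $i=\sqrt{-1}\in\Bbbk$), and $g^2=-1$; no element except the identity fixes any nonzero vector. One might expect a small $\Lambda$. But consider $M=\Bbbk[s]\oplus\Bbbk[s]$, graded by the degree in $s$, with $x,y,g$ acting by the matrices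
$$X=s\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad Y=s\begin{pmatrix}0&-i\\ i&0\end{pmatrix},\qquad D=-\begin{pmatrix}1&0\\0&i\end{pmatrix}.$$
Direct multiplication gives $X^2=Y^2=s^2$, $XY=-YX$, $DXD^{-1}=Y$, $DYD^{-1}=-X$ and $D^4=1$. So $M$ is a graded $R\ast G$-module. The eigenvalues of $D$ are $-1$ and $-i$. Neither is $1$, so $e$ acts as $\frac14(1+D+D^2+D^3)=0$, and $M$ is a $\Lambda$-module. It is generated by the two-dimensional space $M_0$, because $X(s^kM_0)=s^{k+1}M_0$. Hence $2\dim \Lambda_{k}\ge \dim M_{k}=2$ for every $k\ge0$, and $\Lambda$ is infinite-dimensional.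

Now look at all graded pieces of $R$ instead of the first one. Form the trace series $Tr_R(g,t)=\sum_{j\ge0}\operatorname{tr}(g|_{R_j})\,t^j$, using the monomials $x^ay^b$.

In Action 1, $\sigma$ sends $x^ay^b$ to $x^by^a$, so only $a=b$ contributes and $Tr_R(\sigma,t)=\sum_a t^{2a}=\frac1{1-t^2}$. In Action 2, $\sigma(x^ay^b)=y^ax^b=(-1)^{ab}x^by^a$, so $Tr_R(\sigma,t)=\sum_a(-1)^{a}t^{2a}=\frac1{1+t^2}$. In Action 3, $g(x^ay^b)=y^a(-x)^b=(-1)^{b+ab}x^by^a$. For $a=b$ the sign is $(-1)^{a+a^2}=1$, so $Tr_R(g,t)=\frac1{1-t^2}$. The same computation gives $Tr_R(g^3,t)=\frac1{1-t^2}$, while $Tr_R(g^2,t)=\frac1{(1+t)^2}$.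

The two infinite-dimensional quotients $\Lambda$ occur exactly where some $Tr_R(g,t)$ with $g\ne 1$ has a pole at $t=1$. The question of these notes is whether the poles of trace series at $t=1$ really control the size of $\Lambda$.

## 2. Pertinency, quasi-reflections, and the statements

A connected graded algebra is $R=\bigoplus_{j\ge0}R_j$ with $R_0=\Bbbk$ and all $R_j$ finite-dimensional. The Gelfand–Kirillov dimension of a finitely generated algebra $\Lambda\neq0$ is $\limsup_k \log\dim V^k/\log k$ for any finite-dimensional generating subspace $V\ni1$. We set $\operatorname{GKdim}0=-\infty$. Passing to a subalgebra or a quotient does not raise $\operatorname{GKdim}$.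

**Definition (pertinency, h.small).** The pertinency of the action is
$$\mathrm p(R,G)=\operatorname{GKdim}R-\operatorname{GKdim}\big((R\ast G)/(e)\big),$$
which is $\infty$ when $(e)=R\ast G$. The action is h.small (homologically small) when $\mathrm p(R,G)\ge2$.

In Action 1, $\mathrm p=2-1=1$. In Action 2, $\mathrm p=2-0=2$. In Action 3, $\operatorname{GKdim}\Lambda\ge1$, so $\mathrm p\le1$. The condition matters because, by Theorem 2.7 of Y.-H. Bao, J.-W. He and J. J. Zhang, "Noncommutative Auslander theorem", arXiv:1607.06955 (2016), it is the condition under which the natural Auslander map $R\ast G\to\operatorname{End}_{R^G}(R)$ is an isomorphism.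

**Definition (quasi-reflection, c.small).** Let $n=\operatorname{GKdim}R$. An element $g\in G$ is a quasi-reflection if $Tr_R(g,t)=\frac{1}{(1-t)^{n-1}q(t)}$ for some $q\in\Bbbk[t]$ with $q(1)\ne0$. The action is c.small if $G$ contains no quasi-reflection.

In Action 1, $\sigma$ is a quasi-reflection with $q=1+t$. In Action 2 it is not, as $\frac1{1+t^2}$ has no pole at $1$. In Action 3, $g$ and $g^3$ are quasi-reflections and $g^2$ is not. When $R=\Bbbk[x_1,\dots,x_n]$ and $G\subseteq GL_n(\Bbbk)$ acts linearly, quasi-reflections are exactly pseudo-reflections, and h.smallness, c.smallness, $\mathrm p(R,G)\ge2$ and the absence of pseudo-reflections are all equivalent. Actions 2 and 3 show, in both directions, that in the noncommutative setting smallness of $G\subseteq GL(R_1)$ differs from h.smallness.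

We recall the three conditions that will be put on $R$.

**Definition (AS regular, CM, Koszul).** Let $R$ be connected graded. It is Artin–Schelter (AS) regular if it has finite global dimension $d$ and finite $\operatorname{GKdim}$, and $\operatorname{Ext}^j_R(\Bbbk,R)$ is $0$ for $j\neq d$ and one-dimensional for $j=d$, on both sides. It is Cohen–Macaulay (CM) if $j(M)+\operatorname{GKdim}M=\operatorname{GKdim}R$ for every nonzero finitely generated $M$, where $j(M)=\min\{j:\operatorname{Ext}_R^j(M,R)\ne0\}$; we shall only use $M=\Bbbk$. It is Koszul if $\operatorname{Tor}^R_j(\Bbbk,\Bbbk)$ is concentrated in degree $j$ for all $j$.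

For $R=\Bbbk_{-1}[x,y]$ consider
$$0\to R(-2)\xrightarrow{\,c\mapsto(cy,cx)\,}R(-1)^2\xrightarrow{\,(a,b)\mapsto ax+by\,}R\to\Bbbk\to0 .$$
The composite is $c(yx+xy)=0$. The first map is injective since $R$ is a domain. The kernel of the second has Hilbert series $2tH_R-(H_R-1)=t^2H_R$, as $H_R=(1-t)^{-2}$; this matches $R(-2)$, so the complex is exact. The matrix entries have degree one, so it is a minimal resolution and $\operatorname{Tor}_j(\Bbbk,\Bbbk)$ lies in degree $j$: $R$ is Koszul. Applying $\operatorname{Hom}_R(-,R)$ gives $R\to R(1)^2\to R(2)$ with maps $r\mapsto(xr,yr)$ and $(a,b)\mapsto ya+xb$. The same count shows that its only cohomology is $\Bbbk(2)$ at the last place, so $j(\Bbbk)=2$, and $2+0=2$ is the CM equality for $\Bbbk$.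

**Standing hypotheses for Theorem 1.** $R$ is a noetherian connected graded AS regular algebra over $\Bbbk$ which is CM and Koszul, $n=\operatorname{GKdim}R\ge2$, and $G$ is a finite group acting faithfully on $R$ by graded algebra automorphisms.

Under these hypotheses the paper quotes as known that h.smallness implies c.smallness. We use this fact as given. The conjecture asks for the equivalence, and it is true.

**Theorem 1.** Under the standing hypotheses, if $G$ contains no quasi-reflection, then $\mathrm p(R,G)\ge2$. Together with the quoted fact, c.smallness of the action is equivalent to h.smallness.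

The method gives more. For any graded automorphism $g$ in the group, let $m_g$ be the pole order of $Tr_R(g,t)$ at $t=1$.

**Theorem 2.** Let $R$ be any noetherian connected graded algebra of finite global dimension with $n=\operatorname{GKdim}R<\infty$, and let $G$ be a finite group of graded automorphisms. Then
$$\mathrm p(R,G)\ge\min_{1\ne g\in G}(n-m_g).$$
If moreover $R$ is a domain and $G$ acts faithfully without quasi-reflections, then $\mathrm p(R,G)\ge2$.

No Koszul, CM or Gorenstein condition enters Theorem 2. Two propositions describe how sharp the inequality is.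

**Proposition 3.** Let $R=\Bbbk[x_1,\dots,x_n]$ with $G\subseteq GL_n$ acting linearly, or let $R=\Bbbk_{(p_{ij})}[x_1,\dots,x_n]$ be a skew polynomial ring with $G$ acting diagonally on the $x_i$; assume $G\neq1$ acts faithfully. Then $\mathrm p(R,G)=\min_{g\ne1}(n-m_g)$.

**Proposition 4.** Let $R=\Bbbk_{-1}[x_1,\dots,x_7]$, so $x_ix_j=-x_jx_i$ for $i\ne j$; it is noetherian, Koszul, AS regular and CM, with $n=7$. Let $G=\langle\sigma\rangle\cong\mathbb Z/7$ with $\sigma(x_i)=x_{i+1}$, indices mod $7$. Then $m_g=1$ for all $g\ne1$, so $\min_{g\ne1}(n-m_g)=6$, but $\mathrm p(R,G)=7$.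

## 3. The commutative product argument and where it breaks

Let us first prove the inequality of Theorem 2 for $R=\Bbbk[x_1,\dots,x_n]$ with a faithful linear action of $G\ne1$, in the most direct way: find many elements of $R$ inside $(e)$.

For $h\in G$ let $\varphi_h:R\otimes R\to R$, $a\otimes b\mapsto a\,h(b)$. Because $e\,b=\frac1{|G|}\sum_h h(b)h$, every $\xi=\sum_i a_i\otimes b_i$ gives
$$\sum_i a_i\,e\,b_i=\frac1{|G|}\sum_{h\in G}\varphi_h(\xi)\,h\in(e). \tag{1}$$
For each $g\ne1$ pick $r_g\in R$ and put $\xi=\prod_{g\ne1}\big(g(r_g)\otimes1-1\otimes r_g\big)$. Since $R$ is commutative, $\varphi_h$ is a ring homomorphism, so $\varphi_h(\xi)=\prod_{g\ne1}(g(r_g)-h(r_g))$. This vanishes for every $h\ne1$, because of the factor $g=h$. By (1), $\prod_{g\ne1}(g(r_g)-r_g)\in(e)$. Writing $I_g$ for the ideal generated by all $r-g(r)$, we conclude $\prod_{g\ne1}I_g\subseteq(e)$. The zero set of $I_g$ is the fixed space of $g$, whose dimension is the multiplicity of the eigenvalue $1$. This is $m_g$, since $Tr_R(g,t)=\prod_i(1-\xi_it)^{-1}$ with $\xi_i$ the eigenvalues of $g$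 on $R_1$. As $\Lambda$ is a finitely generated module over $R/\prod I_g$, we get $\operatorname{GKdim}\Lambda\le\max_{g\ne1}m_g$.

The step that needs commutativity is the multiplicativity of $\varphi_h$: in general $\varphi_h(aa'\otimes bb')=aa'h(b)h(b')$, while $\varphi_h(a\otimes b)\varphi_h(a'\otimes b')=a\,h(b)\,a'\,h(b')$. With a single factor, that is for $|G|=2$, nothing has to be multiplied; this is why Actions 1 and 2 could be computed so easily. With more factors, the inclusion $\prod I_g\subseteq (e)$ is false in general. In Action 3, $I_g$ contains $x-y$ and $y+x$, hence $I_g=R_{>0}$; likewise $I_{g^3}=R_{>0}$, and $I_{g^2}\ni 2x,2y$. The product of these ideals is $R_{\ge3}$. If it were contained in $(e)$, then $\Lambda$ would be finite-dimensional, and the module $M$ of Section 1 shows that it is not.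

So fixed loci of individual elements, read through the ideals $I_g$, give the wrong answer. The module $M$ also shows what does work. On $M$ we have $H_M=\frac2{1-t}$ and
$$Tr_M(g,t)=\frac{-1-i}{1-t},\qquad Tr_M(g^2,t)=0,\qquad Tr_M(g^3,t)=\frac{-1+i}{1-t},$$
where $Tr_M(h,t)$ is the series of traces of $h$ on the graded pieces of $M$. These four series add up to $0$, as they must: the average of the traces of a group is the dimension of the invariants, and $M$ has no invariants because $eM=0$. The pole of $H_M$ has to be cancelled by poles of $Tr_M(h,t)$ with $h\ne1$. The plan is therefore to show that $Tr_M(h,t)$ never has a worse pole at $t=1$ than $Tr_R(h,t)$, and then to apply the averaging formula to $M=\Lambda$ itself.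

## 4. Equivariant resolutions bound the poles of traces

In Sections 4 to 6, $R$ is a noetherian connected graded algebra of finite global dimension $d$ with $\operatorname{GKdim}R=n<\infty$, $G$ is a finite group acting by graded automorphisms, and $B=R\ast G$, graded with $G$ in degree $0$. For a graded $B$-module $M$ that is locally finite and bounded below, put $Tr_M(g,t)=\sum_j\operatorname{tr}(g|_{M_j})t^j$; thus $Tr_M(1,t)$ is the Hilbert series $H_M(t)$.

**Lemma 4.1.** Let $M$ be a finitely generated graded $B$-module.

(i) There is an exact sequence of graded $B$-modules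
$$0\to R\otimes W_d\to\cdots\to R\otimes W_0\to M\to0 ,$$
where each $W_j$ is a finite-dimensional graded $G$-representation, $B$ acts by $(rg)(s\otimes w)=r\,g(s)\otimes gw$, and $W_j\cong\operatorname{Tor}^R_j(\Bbbk,M)$ as graded vector spaces.

(ii) For each $g\in G$ there is a Laurent polynomial $a_{M,g}\in\Bbbk[t^{\pm1}]$ with $Tr_M(g,t)=Tr_R(g,t)\,a_{M,g}(t)$.

(iii) $Tr_R(g,t)=1/Q_g(t)$ with $Q_g(t)=\sum_j(-1)^jTr_{W_j}(g,t)\in\Bbbk[t]$, where the $W_j$ are those for $M=\Bbbk$. Moreover $Q_g(0)=1$, and $Q_1\in\mathbb Z[t]$.

*Proof.* **Step 1: cover $M$ equivariantly.** Since $B$ is finitely generated over $R$, so is $M$. The subspace $R_{>0}M$ is graded and $G$-stable, and $M/R_{>0}M$ is finite-dimensional. By Maschke's theorem, applied in each degree, choose a graded $G$-stable complement $W_0$ of $R_{>0}M$ in $M$. The map $R\otimes W_0\to M$, $s\otimes w\mapsto sw$, is $R$-linear, and it is $G$-linear because $g(sw)=g(s)(gw)$. It is surjective by the graded Nakayama lemma, as its image together with $R_{>0}M$ is all of $M$.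

**Step 2: see that the cover is minimal, and iterate.** Write an element of the kernel as $1\otimes w+z$ with $w\in W_0$, $z\in R_{>0}\otimes W_0$. Its image being zero gives $w\in W_0\cap R_{>0}M=0$. So the kernel is a graded $B$-submodule of $R_{>0}\otimes W_0$, and it is finitely generated because $R$ is noetherian. Repeating the construction with the kernel in place of $M$, and so on, we get a resolution by modules $R\otimes W_j$ in which each differential has image in $R_{>0}\otimes W_{j-1}$.

**Step 3: stop at $d$.** Applying $\Bbbk\otimes_R-$ makes all differentials zero, so $\operatorname{Tor}_j^R(\Bbbk,M)\cong W_j$. For $j>d$ this vanishes; in particular $W_{d+1}=0$, so the kernel it was to cover is zero by Nakayama. This proves (i).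

**Step 4: take traces.** The trace of $g$ on a tensor product is the product of traces, so $Tr_{R\otimes W}(g,t)=Tr_R(g,t)\,Tr_W(g,t)$. Traces are additive on exact sequences. Hence (ii) holds with $a_{M,g}=\sum_j(-1)^jTr_{W_j}(g,t)$.

**Step 5: apply this to $M=\Bbbk$ with trivial $G$-action.** Here $Tr_{\Bbbk}(g,t)=1$, so (ii) reads $1=Tr_R(g,t)\,Q_g(t)$. We have $W_0=\Bbbk$ in degree $0$, and by Step 2 the space $W_j$ lies in positive degrees for $j>0$. So $Q_g$ is a polynomial with $Q_g(0)=1$. For $g=1$ the traces are dimensions, so $Q_1\in\mathbb Z[t]$. $\square$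

For $\Bbbk_{-1}[x,y]$ or $\Bbbk[x,y]$, the proof gives $W_1=R_1$ and $W_2=$ the one-dimensional space of quadratic relations inside $R_1\otimes R_1$. So $Q_g=1-\operatorname{tr}(g|_{R_1})t+\epsilon_g t^2$, where $g$ multiplies the relation by $\epsilon_g$. In Action 1, $\sigma(xy-yx)=-(xy-yx)$ and $Q_\sigma=1-t^2$. In Action 2, $\sigma$ fixes $xy+yx$ and $Q_\sigma=1+t^2$. In Action 3, $g$ changes its sign and $Q_g=1-t^2$. This agrees with Section 1 and shows what the matrix on $R_1$ forgets: the action on the relations.

Write $Q_g(t)=(1-t)^{m_g}q_g(t)$ with $q_g(1)\ne0$. Then $m_g\ge0$ is the pole order of $Tr_R(g,t)$ at $t=1$, and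
$$g\text{ is a quasi-reflection}\iff m_g=n-1. \tag{2}$$
By Lemma 4.1(ii), $Tr_M(g,t)=a_{M,g}(t)/Q_g(t)$ has a pole of order at most $m_g$ at $t=1$, for every finitely generated graded $B$-module $M$.

## 5. Growth as a pole order

We must next know that for $g=1$ the pole order at $t=1$ is the growth of the module. For a nonzero graded vector space $M$, locally finite and bounded below, put
$$\gamma(M)=\limsup_{k\to\infty}\frac{\log\dim M_{\le k}}{\log k},\qquad M_{\le k}=\bigoplus_{j\le k}M_j ;$$
this is $0$ if $\dim M<\infty$.

**Lemma 5.1.** Let $M\ne0$ be a finitely generated graded $B$-module (or $R$-module).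

(i) All poles of $H_M(t)$ other than $t=0$ are roots of unity.

(ii) The pole order of $H_M$ at $t=1$ is $\gamma(M)$, and $\lim_{t\to1}(1-t)^{\gamma(M)}H_M(t)>0$.

(iii) $\gamma(R)=\operatorname{GKdim}R=n$, so $m_1=n$. Also $\gamma(B/I)=\operatorname{GKdim}(B/I)$ for every proper graded two-sided ideal $I$ of $B$.

*Proof.* The statement for $R$-modules is the case $G=1$, so let $M$ be a $B$-module. By Lemma 4.1, $H_M=a_{M,1}/Q_1$ with integer coefficients in numerator and denominator, so $H_M\in\mathbb Q(t)$ and we may treat it as a function of a complex variable.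

**Step 1: identify $\gamma$ with $\operatorname{GKdim}$ for algebras.** Let $\Lambda\ne0$ be an $\mathbb N$-graded, locally finite algebra generated by homogeneous elements of degree $\le d_0$, where $d_0\ge1$, and let $V=\Lambda_{\le d_0}$, a generating subspace containing $1$. A homogeneous element of degree $j\le k$ is a sum of products of generators. In each product, degree-$0$ factors can be absorbed into a neighboring factor of positive degree, giving elements of $V$, and at most $j$ factors have positive degree. (If $j=0$ the product lies in $\Lambda_0\subseteq V$.) Hence $\Lambda_{\le k}\subseteq V^k\subseteq\Lambda_{\le kd_0}$ for $k\ge1$. Since $\log(kd_0)/\log k\to1$, we get $\operatorname{GKdim}\Lambda=\gamma(\Lambda)$. A noetherian connected graded algebra is finitely generated, because homogeneous generators of the left ideal $R_{>0}$ generate the algebra. So Step 1 applies to $R$, and to $B/I$, which is generated by the images of generators of $R$ and of $G$.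

**Step 2: locate the zeros of $Q_1$.** By Step 1, $\gamma(R)=n<\infty$, so the coefficients of $H_R=1/Q_1$ are polynomially bounded and $H_R$ converges for $|t|<1$. From $H_RQ_1=1$, $Q_1$ has no zero with $|t|<1$. The polynomial $t^{\deg Q_1}Q_1(1/t)$ has integer coefficients and is monic because $Q_1(0)=1$; its zeros are the inverses of those of $Q_1$, so they are nonzero and lie in $|t|\le1$. By Kronecker's theorem they are roots of unity. As $H_M=a_{M,1}/Q_1$, this proves (i).

**Step 3: compare $1$ with the other points of the unit circle.** Multiplying by a power of $t$, we may assume $M$ lives in degrees $\ge0$. Then $H_M$ is a power series with nonnegative coefficients, not zero, convergent for $|t|<1$ by (i). So $H_M(r)$ is positive and increasing on $0<r<1$, and $H_M$ has no zero at $t=1$. Let $m\ge0$ be its pole order there. Then $c=\lim_{t\to1}(1-t)^mH_M(t)$ is nonzero and is a limit of positive numbers, so $c>0$. For $|\zeta|=1$ we have $|H_M(r\zeta)|\le H_M(r)$, so the pole of $H_M$ at $\zeta$ has order at most $m$.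

**Step 4: read off the growth.** If $m=0$, there is no pole on the unit circle, hence by (i) no pole outside $0$. So $H_M$ is a Laurent polynomial, $\dim M<\infty$, and $\gamma(M)=0=m$. If $m\ge1$, the series $H_M(t)/(1-t)=\sum_k\dim M_{\le k}\,t^k$ has a pole of order $m+1$ at $1$ with leading coefficient $c$, and poles of order at most $m$ at other roots of unity. By partial fractions, $\dim M_{\le k}=c\binom{k+m}{m}+O(k^{m-1})\sim c\,k^m/m!$. Hence $\gamma(M)=m$. This proves (ii). For (iii) combine Step 1 with (ii) for $M=R$: the pole order of $Tr_R(1,t)=H_R$ at $1$ is $n$, i.e. $m_1=n$. $\square$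

## 6. A module without invariants cannot outgrow the traces

For $f\in\Bbbk(t)$ with a pole of order at most $m$ at $t=1$, we write $\lim_{t\to1}(1-t)^mf(t)$ for the value of $(1-t)^mf$ at $t=1$.

**Proposition 6.1.** Let $M\ne0$ be a finitely generated graded $B$-module with $\gamma(M)>m_g$ for all $1\ne g\in G$. Then
$$\lim_{t\to1}(1-t)^{\gamma(M)}H_{eM}(t)=\frac1{|G|}\lim_{t\to1}(1-t)^{\gamma(M)}H_M(t)\ne0 .$$
In particular $eM\ne0$.

*Proof.* The element $e$ acts on each $M_j$ as the projection onto the invariants $M_j^G$. The trace of a projection is its rank, and $\Bbbk$ has characteristic $0$, so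
$$H_{eM}(t)=\frac1{|G|}\sum_{g\in G}Tr_M(g,t)\quad\text{in }\Bbbk((t)). \tag{3}$$
All terms on the right are rational functions. For $g\ne1$, the pole of $Tr_M(g,t)=a_{M,g}(t)/Q_g(t)$ at $t=1$ has order at most $m_g<\gamma(M)$. Multiply (3) by $(1-t)^{\gamma(M)}$ and evaluate at $t=1$. Every term with $g\ne1$ gives $0$, and the term $g=1$ gives a nonzero value by Lemma 5.1(ii). $\square$

**Corollary 6.2.** $\operatorname{GKdim}(B/(e))\le\max_{g\ne1}m_g$; hence $\mathrm p(R,G)\ge\min_{g\ne1}(n-m_g)$.

*Proof.* If $G=1$ then $e=1$, $B/(e)=0$ and $\mathrm p(R,G)=\infty=\min\varnothing$. Let $G\ne1$ and view $M=B/(e)$ as a left $B$-module. It is graded because $e$ has degree $0$, it is generated by one element, and $eM=0$ because $eb\in(e)$ for all $b\in B$. If $M=0$ there is nothing to prove. If $M\ne0$, Proposition 6.1 forbids $\gamma(M)>m_g$ for all $g\ne1$. So $\gamma(M)\le\max_{g\ne1}m_g$, and $\gamma(M)=\operatorname{GKdim}(B/(e))$ by Lemma 5.1(iii). $\square$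

This is the inequality in Theorem 2. In Action 3 it gives $\operatorname{GKdim}\Lambda\le1$, and with Section 1, $\mathrm p(R,G)=1$.

To prove Theorem 1 from Corollary 6.2 we need $m_g\le n-2$ for $g\ne1$, whereas (2) only gives $m_g\ne n-1$. We still have to exclude $m_g\ge n$.

## 7. Counting degrees in the Koszul case: proof of Theorem 1

Now let $R,G$ satisfy the standing hypotheses for Theorem 1.

**Step 1: the global dimension is $n$.** Let $d$ be the global dimension. By AS regularity $\operatorname{Ext}^j_R(\Bbbk,R)$ vanishes for $j\ne d$ and not for $j=d$, so $j(\Bbbk)=d$. By the CM condition for $M=\Bbbk$, $n=j(\Bbbk)+\operatorname{GKdim}\Bbbk=d+0=d$.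

**Step 2: bound the degree of $Q_g$.** By Lemma 4.1 applied to $M=\Bbbk$, $Q_g=\sum_j(-1)^jTr_{W_j}(g,t)$ with $W_j\cong\operatorname{Tor}^R_j(\Bbbk,\Bbbk)$. As $R$ is Koszul, $W_j$ lies in degree $j$, and $W_j=0$ for $j>n$ by Step 1. Hence $\deg Q_g\le n$ for every $g\in G$, and $Q_g(0)=1$.

**Step 3: compute $H_R$.** By Lemma 5.1(iii), $(1-t)^{n}$ divides $Q_1$. Since $\deg Q_1\le n$ and $Q_1(0)=1$, we get $Q_1=(1-t)^n$. So $H_R=(1-t)^{-n}$ and $\dim R_1=n$.

**Step 4: show $m_g\le n-1$ for $g\ne1$.** From $\deg Q_g\le n$ we have $m_g\le n$. Suppose $m_g=n$. Then $Q_g=(1-t)^n$, because $Q_g(0)=1$, so $Tr_R(g,t)=(1-t)^{-n}$. Comparing coefficients of $t$ gives $\operatorname{tr}(g|_{R_1})=n=\dim R_1$. The operator $g|_{R_1}$ has finite order, hence is diagonalizable, and its $n$ eigenvalues are roots of unity with sum $n$. Embed the cyclotomic field they generate into $\mathbb C$: there $n$ numbers of absolute value $1$ have sum $n$, which forces all of them to be $1$. So $g$ is the identity on $R_1$. A Koszul algebra is generated in degree $1$, since $\operatorname{Tor}_1^R(\Bbbk,\Bbbk)$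 lies in degree $1$. So $g$ is the identity on $R$, and $g=1$ by faithfulness.

**Step 5: conclude.** If the action is c.small, then $m_g\ne n-1$ for all $g$ by (2), so $m_g\le n-2$ for all $g\ne1$ by Step 4. Corollary 6.2 gives $\mathrm p(R,G)\ge2$, so the action is h.small. The converse is the quoted fact. This proves Theorem 1. $\blacksquare$

Step 4 and Corollary 6.2 also show that $\mathrm p(R,G)\ge1$ always holds here. Since $\operatorname{GKdim}(B/(e))$ is an integer or $-\infty$, it follows that in this setting $\mathrm p(R,G)=1$ if and only if $G$ contains a quasi-reflection.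

## 8. Multiplication by an eigenvector: the domain case of Theorem 2

The inequality of Theorem 2 is Corollary 6.2. For the second assertion we no longer control $\deg Q_g$, and need another reason for $m_g\le n-1$.

**Lemma 8.1.** In the setting of Theorem 2, let $R$ be a domain and let $G$ act faithfully. Then $m_g\le n-1$ for all $1\ne g\in G$.

*Proof.* **Step 1: split $R$ into eigenspaces and control their series.** Let $g\ne1$ have order $r$. Then $R=\bigoplus_{\chi^r=1}R_\chi$, where $R_\chi$ is the eigenspace of $g$ for $\chi\in\Bbbk$, a graded subspace. We have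
$$H_{R_\chi}(t)=\frac1r\sum_{k=0}^{r-1}\chi^{-k}\,Tr_R(g^k,t),\qquad Tr_R(g,t)=\sum_\chi\chi\,H_{R_\chi}(t). \tag{4}$$
By Lemma 4.1(iii), $H_{R_\chi}\in\Bbbk(t)$. Its coefficients $f_j=\dim (R_\chi)_j$ are integers. This forces $H_{R_\chi}\in\mathbb Q(t)$: rationality over $\Bbbk$ means that for some $N$ the homogeneous linear system $\sum_{l=0}^Na_lf_{j-l}=0$ $(j>N)$ in the unknowns $a_0,\dots,a_N$ has a nonzero solution over $\Bbbk$. The system has rational coefficients and rank less than $N+1$, so it has a nonzero solution over $\mathbb Q$, which makes $H_{R_\chi}$ a quotient of polynomials over $\mathbb Q$.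

**Step 2: define leading coefficients.** Coefficientwise $0\le H_{R_\chi}\le H_R$. So $H_{R_\chi}$ converges for $|t|<1$ and $0\le H_{R_\chi}(t)\le H_R(t)$ for $0<t<1$. As $H_R$ has a pole of order $n$ at $1$, the pole of $H_{R_\chi}$ there has order at most $n$. Put $e_\chi=\lim_{t\to1}(1-t)^nH_{R_\chi}(t)\in\mathbb Q$. By (4), $m_g\le n$ and
$$T:=\lim_{t\to1}(1-t)^nTr_R(g,t)=\sum_\chi\chi\,e_\chi .$$
We must show $T=0$.

**Step 3: use a multiplication.** Since $g$ is not the identity on $R$, there is a nonzero homogeneous $f\in R_\xi$ for some $\xi\ne1$; let $b=\deg f$. If $z\in R_\chi$ then $g(fz)=\xi\chi\,fz$, and $z\mapsto fz$ is injective because $R$ is a domain. So $t^bH_{R_\chi}\le H_{R_{\xi\chi}}$ coefficientwise, and $e_\chi\le e_{\xi\chi}$. Going around the cycle $\chi,\xi\chi,\xi^2\chi,\dots$, which returns to $\chi$, we get $e_\chi=e_{\xi\chi}$ for every $\chi$.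

**Step 4: rotate the sum.** Reindexing by $\chi\mapsto\xi\chi$ and using Step 3,
$$T=\sum_\chi\xi\chi\,e_{\xi\chi}=\xi\sum_\chi\chi\,e_\chi=\xi T .$$
As $\xi\ne1$, $T=0$, so $m_g\le n-1$. $\square$

If $G$ acts faithfully on the domain $R$ without quasi-reflections, then $m_g\ne n-1$ by (2) and $m_g\le n-1$ by Lemma 8.1, so $m_g\le n-2$ for $g\ne1$. Corollary 6.2 gives $\mathrm p(R,G)\ge2$. This completes the proof of Theorem 2. $\blacksquare$

## 9. Equality for linear and diagonal actions

We prove Proposition 3. The inequality "$\ge$" is Corollary 6.2, since polynomial and skew polynomial rings in $n$ variables are noetherian of global dimension and $\operatorname{GKdim}$ equal to $n$. For "$\le$" we produce, for every $g\ne1$, a large module killed by $e$, first for the subgroup generated by $g$.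

**Step 1: passing to a subgroup can only raise the pertinency.** Let $H\le G$, and let $e_H,e_G$ be the two averaging idempotents. We claim $\mathrm p(R,G)\le\mathrm p(R,H)$. Let $\pi:R\ast G\to R\ast H$ be the linear projection that kills $Rg$ for $g\notin H$; it is the identity on $R\ast H$. Because $ge_G=e_G=e_Gg$, we have $(e_G)=Re_GR$, and
$$\pi(re_Gr')=\frac1{|G|}\sum_{h\in H}r\,h(r')\,h=\frac{|H|}{|G|}\,re_Hr' .$$
So $\pi((e_G))\subseteq(e_H)$. An element of $(e_G)\cap(R\ast H)$ is fixed by $\pi$, so $(e_G)\cap(R\ast H)\subseteq(e_H)$. Thus $(R\ast H)/(e_H)$ is a quotient of $(R\ast H)/((e_G)\cap (R\ast H))$, which is a subalgebra of $(R\ast G)/(e_G)$. Hence $\operatorname{GKdim}\big((R\ast H)/(e_H)\big)\le\operatorname{GKdim}\big((R\ast G)/(e_G)\big)$, which is the claim.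

**Step 2: build a module for a cyclic subgroup.** Let $g\ne1$ and $H=\langle g\rangle$. In suitable coordinates (the given ones in the skew case, and coordinates diagonalizing $g$ in the polynomial case), $gx_i=\xi_ix_i$. The monomials are eigenvectors, so $Tr_R(g,t)=\prod_i(1-\xi_it)^{-1}$ and $m_g=\#\{i:\xi_i=1\}$. Let $N=R/(x_i:\xi_i\ne1)$. It is a (skew) polynomial ring in $m_g$ variables, so $\gamma(N)=m_g$, and $H$ acts on it trivially. Choose a nontrivial character $\chi$ of $H$ and let $N\otimes\chi$ be the space $N$ with $R$ acting by left multiplication and $h\in H$ by the scalar $\chi(h)$. The relation $h\,r=h(r)\,h$ holds on it because $r$ and $h(r)$ have the same image in $N$. So $N\otimes\chi$ is a graded $R\ast H$-module, generated by $1$.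

**Step 3: compare growth.** The element $e_H$ acts on $N\otimes\chi$ by $\frac1{|H|}\sum_h\chi(h)=0$. The annihilator of a module is a two-sided ideal, so $(e_H)$ kills $N\otimes\chi$, which is therefore a cyclic graded module over $(R\ast H)/(e_H)$. Hence $\operatorname{GKdim}\big((R\ast H)/(e_H)\big)=\gamma\big((R\ast H)/(e_H)\big)\ge\gamma(N)=m_g$, using Lemma 5.1(iii) for $H$. With Step 1, $\mathrm p(R,G)\le\mathrm p(R,H)\le n-m_g$. As $g\ne1$ was arbitrary, Proposition 3 follows. $\square$

## 10. Seven anticommuting variables

We prove Proposition 4. The ring $R=\Bbbk_{-1}[x_1,\dots,x_7]$ is an iterated Ore extension, and the properties listed in the statement are textbook facts. Put $\omega=x_1x_2\cdots x_7$, $B=R\ast G$ and $\Lambda=B/(e)$.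

**Step 1: compute the traces.** Let $k\not\equiv0\pmod7$. Up to sign, $\sigma^k$ permutes the monomials $x_1^{a_1}\cdots x_7^{a_7}$, shifting the exponents cyclically. As $7$ is prime, a monomial is preserved up to sign only if all exponents equal some $a$, and then it is $\pm\omega^a$. Moving $x_1$ past six variables, $\sigma(\omega)=x_2\cdots x_7x_1=(-1)^6\omega=\omega$. So $Tr_R(\sigma^k,t)=\sum_at^{7a}=\frac1{1-t^7}$ and $m_{\sigma^k}=1$. Hence $\min_{g\ne1}(n-m_g)=6$.

**Step 2: reduce to simple modules.** Since $(e)=ReR$, its degree-zero part is $\Bbbk e$, so $\Lambda_0=\Bbbk G/\Bbbk e\ne0$ and $\Lambda\ne0$. It therefore suffices to prove $\dim\Lambda<\infty$: then $\operatorname{GKdim}\Lambda=0$ and $\mathrm p(R,G)=7$. Suppose $\dim\Lambda=\infty$; we look for a contradiction.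

The squares $x_i^2$ commute with all $x_j$, so $Z=\Bbbk[x_1^2,\dots,x_7^2]$ is central in $R$. The ring $C=Z^G$ is an affine algebra over which $Z$ is finite, and it is central in $B$. As $R$ is finite over $Z$, both $B$ and $\Lambda$ are finitely generated $C$-modules. Let $\mathfrak a=\operatorname{Ann}_C(\Lambda)$. If $C_{>0}$ were the only maximal ideal of $C$ containing $\mathfrak a$, the affine algebra $C/\mathfrak a$ would have a single maximal ideal and so be finite-dimensional, and $\Lambda$ with it. So there is a maximal ideal $\mathfrak m\supseteq\mathfrak a$ with $\mathfrak m\ne C_{>0}$. If $\mathfrak m\Lambda=\Lambda$, the determinant trick would give $c\in1+\mathfrak m$ with $c\Lambda=0$, so $c\in\mathfrak a\subseteq\mathfrak m$, which is absurd. So $\Lambda/\mathfrak m\Lambda$ is a nonzero algebra. It is finite-dimensional, since it is finite over $C/\mathfrak m=\Bbbk$. Let $S$ be a simple module over it. Then $S$ is a finite-dimensional simple $B$-module with $eS=0$ and $\mathfrak mS=0$.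

**Step 3: split $S$ by the squares.** For $y\in\Bbbk^7$ let $S_y=\{s\in S:x_i^2s=y_is\text{ for all }i\}$. The $x_i^2$ act by commuting operators, so $S_y\ne0$ for some $y$; fix it. Since the $x_i^2$ are central in $R$, each $S_y$ is $R$-stable. From $x_{i+1}^2\,\sigma s=\sigma\, x_i^2s$ we get $\sigma S_y=S_{\sigma y}$ with $(\sigma y)_{i+1}=y_i$. So the sum of the $S_{y'}$ over the $G$-orbit of $y$ is a nonzero $B$-submodule, hence is $S$; the sum is direct. Moreover $y\ne0$. Otherwise $S=S_0$ is killed by all $x_i^2$, hence by $C_{>0}$; being also killed by $\mathfrak m$, it would be killed by $\mathfrak m+C_{>0}=C\ni1$.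

**Step 4: the stabilizer of $y$ is not trivial.** Suppose it is. Take $0\ne s\in S_y$. The seven vectors $gs$, $g\in G$, lie in seven different summands, so $es=\frac17\sum_ggs\ne0$, contradicting $eS=0$. Since $|G|=7$ is prime, the stabilizer is $G$. So $y=(c,\dots,c)$ with $c\ne0$, and $S=S_y$.

**Step 5: identify the algebra acting on $S$.** By Step 4, $S$ is a module over $A\ast G$, where $A=R/(x_i^2-c:1\le i\le7)$. The ring $R$ is free over $Z$ on the monomials $x_I=\prod_{i\in I}x_i$ (increasing order), $I\subseteq\{1,\dots,7\}$, so $A$ has basis the $2^7$ elements $x_I$, which are invertible. (It is a Clifford algebra of rank $7$.) We have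
$$x_i\,x_I=(-1)^{|I|-[i\in I]}\,x_I\,x_i, \tag{5}$$
where $[i\in I]$ is $1$ or $0$. By (5), $\omega$ is central in $A$; it is fixed by $G$, so it is central in $A\ast G$. Also $\omega^2=(-1)^{21}c^7=-c^7$. By Schur's lemma $\omega$ acts on $S$ as a scalar $\eta$, and $\eta^2=-c^7\ne0$. So $A$ acts on $S$ through $A_\eta=A/(\omega-\eta)$.

Let $A^{\mathrm{ev}}$ be the span of the $x_I$ with $|I|$ even; it has dimension $64$. Since $\omega x_I$ is a nonzero multiple of $x_{I^c}$, $A=A^{\mathrm{ev}}\oplus\omega A^{\mathrm{ev}}$. From $(\omega-\eta)\omega=-\eta(\omega-\eta)$, the ideal of $A$ generated by $\omega-\eta$ is $(\omega-\eta)A^{\mathrm{ev}}$. An element $(\omega-\eta)a$ with $a\in A^{\mathrm{ev}}$ has odd part $\omega a$, which is zero only if $a=0$. So this ideal meets $A^{\mathrm{ev}}$ in $0$. Modulo it, $\omega a\equiv\eta a$. Hence $A^{\mathrm{ev}}\to A_\eta$ is an isomorphism, and it is $G$-equivariant because $\omega$ is fixed by $G$.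

The algebra $A^{\mathrm{ev}}$ is simple. Indeed, by (5), conjugation by $x_ix_j\in A^{\mathrm{ev}}$ ($i\ne j$) multiplies $x_I$, $|I|$ even, by $(-1)^{[i\in I]+[j\in I]}$. If $I\ne J$ are even, their symmetric difference is nonempty of even size, hence not all of $\{1,\dots,7\}$. Choosing $i$ inside it and $j$ outside, the two signs differ. So these conjugations act diagonally with one-dimensional joint eigenspaces, and a nonzero two-sided ideal, being stable under them, contains some $x_I$. As $x_I$ is invertible in $A^{\mathrm{ev}}$, the ideal is everything. By Wedderburn's theorem, $A_\eta\cong A^{\mathrm{ev}}\cong\operatorname{End}(V)$ with $\dim V=8$.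

**Step 6: find the eigenvalues of $\sigma$ on $V$.** For $k\not\equiv0$, $\sigma^k$ permutes the $x_I$ up to sign, and the only $\sigma^k$-stable subset $I$ of even size is $\varnothing$. So $\operatorname{tr}(\sigma^k|_{A_\eta})=\operatorname{tr}(\sigma^k|_{A^{\mathrm{ev}}})=1$. By the Skolem–Noether theorem, $\sigma$ acts on $\operatorname{End}(V)$ as conjugation by some invertible $u$. Since $\sigma^7=1$, $u^7$ is a scalar, and we rescale $u$ so that $u^7=1$. Conjugation by $u^k$ on $\operatorname{End}(V)=V\otimes V^*$ has trace $\operatorname{tr}(u^k)\operatorname{tr}(u^{-k})$, which is therefore $1$ for $k\not\equiv0$, and $64$ for $k\equiv 0$. Let $\zeta$ be a primitive $7$th root of unity and $\mu_j$ the multiplicity of $\zeta^j$ as an eigenvalue of $u$. Then $\sum_j\mu_j=8$, and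
$$\sum_j\mu_j^2=\frac17\sum_{k=0}^{6}\sum_{j,l}\mu_j\mu_l\,\zeta^{k(j-l)}=\frac17\sum_{k=0}^6\operatorname{tr}(u^k)\operatorname{tr}(u^{-k})=\frac{64+6}7=10 .$$
Hence $\sum_j(\mu_j-1)^2=10-16+7=1$ and $\sum_j(\mu_j-1)=1$. So one $\mu_j$ is $2$ and the other six are $1$. In particular $\mu_j\ge1$ for every $j$: all seven eigenvalues occur. (In Action 3 the corresponding operator, $\operatorname{diag}(1,i)$ on a two-dimensional space, misses two of the four possible eigenvalues, and that is what allowed a module with $eM=0$.)

**Step 7: produce an invariant.** As an $A_\eta$-module, $S\cong V\otimes W$ with $A_\eta=\operatorname{End}(V)$ acting on the first factor and $W\ne0$. Let $\tau$ be the action of $\sigma$ on $S$, so $\tau a=\sigma(a)\tau=uau^{-1}\tau$ for $a\in A_\eta$. Then $(u^{-1}\otimes1)\tau$ commutes with $\operatorname{End}(V)\otimes1$, hence equals $1\otimes w$ for some $w\in\operatorname{End}(W)$. So $\tau=u\otimes w$, and from $\tau^7=1$, $u^7=1$ we get $w^7=1$. Take an eigenvector $\ell\in W$ of $w$, with eigenvalue $\zeta^j$, and, by Step 6, a vector $0\ne v\in V$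 with $uv=\zeta^{-j}v$. Then $\tau(v\otimes\ell)=v\otimes\ell$. This is a nonzero $G$-fixed vector, so $e(v\otimes\ell)=v\otimes\ell\ne0$, contradicting $eS=0$.

Hence $\dim\Lambda<\infty$ and $\mathrm p(R,G)=7$, which proves Proposition 4. $\square$

In particular, if $2$ is replaced by an arbitrary integer $k$, one implication survives for every $k$: if $m_g\le n-k$ for all $g\ne1$, then $\mathrm p(R,G)\ge k$, by Corollary 6.2. The reverse implication fails in general. For the action just treated and $k=7$, $\mathrm p(R,G)\ge7$ holds, while $m_g=1>0=n-7$ for every $g\neq1$.
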